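# Divisibility of the classes $\kappa_{n-1}$ of surface bundles by powers of a prime

## 1. The curve $y^9=(z-z_1)(z-z_2)(z-z_3)(z-z_4)(z-z_5)^5$ and Euler's theorem

Fix distinct points $z_1,\dots,z_5\in\mathbb C$, put $q=9$, $(a_1,\dots,a_5)=(1,1,1,1,5)$, and let $\Sigma$ be the compact Riemann surface of
$$y^q=\prod_{j}(z-z_j)^{a_j}.$$
The group $G=\mathbb Z/q$ acts on $\Sigma$: a generator sends $(z,y)$ to $(z,\zeta y)$ with $\zeta=e^{2\pi i/q}$. Let us look at this action closely.

Near $z_j$ the surface has a local coordinate $t$ with $z-z_j=t^q$ and $y=u(t^q)\,t^{a_j}$, where $u$ is a holomorphic, nowhere zero $q$-th root of the remaining factors. This is a good coordinate because $a_j$ is prime to $q$. So there is exactly one point of $\Sigma$ over $z_j$; it is fixed by $G$. The generator fixes $t^q$ and multiplies $y$ by $\zeta$, so it acts by $t\mapsto\zeta^{r_j}t$ with $r_ja_j\equiv1$ mod $q$. Here $(r_1,\dots,r_5)=(1,1,1,1,2)$, since $2\cdot5\equiv1$ mod $9$. Over $z=\infty$,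 write $\sum a_j=qd$ (here $d=1$), $z=1/w$, $y=Y/w^d$; the equation becomes $Y^q=\prod(1-z_jw)^{a_j}$, which has $q$ distinct solutions at $w=0$, permuted freely by $Y\mapsto\zeta Y$. A nontrivial element of $G$ fixes a point with $z\ne z_j$ only if $y=0$ (or $Y=0$), which does not happen. So $G$ has exactly five fixed points and is free elsewhere. The surface is connected, because the monodromy $a_1$ around $z_1$ generates $\mathbb Z/q$.

Now spread this out over a lens space. Let $B=S^{2M+1}/G$ with $M$ large, and $E=S^{2M+1}\times_G\Sigma$. Then $\pi:E\to B$ is a bundle with fibre $\Sigma$. Let $T$ be the tangent bundle along the fibres, $e\in H^2(E;\mathbb Z)$ its Euler class, and $\pi_!:H^{k}(E)\to H^{k-2}(B)$ integration along the fibres. We compute $\pi_!(e^n)$ for $2\le n\le M$, with integral coefficients.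

The fixed points give disjoint sections $s_j:B\to E$. Let $\omega\in H^2(B;\mathbb Z)\cong\mathbb Z/q$ be the Euler class of $S^{2M+1}\times_G\mathbb C$, where the generator acts on $\mathbb C$ by $\zeta$. The class $\omega^i$ generates $H^{2i}(B;\mathbb Z)\cong\mathbb Z/q$ for $1\le i\le M$, and $s_j^*e=r_j\omega$. The complement of the sections fibres over $(\Sigma\smallsetminus\text{fixed points})/G=\mathbb{CP}^1\smallsetminus\{z_j\}$ with fibre $S^{2M+1}$. The base has the homotopy type of a graph, so the cohomology of the complement vanishes in degrees $2,\dots,2M$. Hence $e^n$ restricts to $0$ on the complement, and by the Thom isomorphism for the normal bundles $s_j^*T$ of the sections,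
$$e^n=\sum_js_{j!}(y_j),\qquad y_j\in H^{2n-2}(B;\mathbb Z).$$
Apply $s_i^*$. The terms $j\ne i$ vanish by disjointness, and $s_i^*s_{i!}$ is multiplication by the Euler class $r_i\omega$ of the normal bundle. So $(r_i\omega)^n=r_i\omega\,y_i$. Multiplication by $r_i\omega$ is an isomorphism $H^{2n-2}(B;\mathbb Z)\to H^{2n}(B;\mathbb Z)$ because $n\ge2$ and $r_i$ is a unit mod $q$. Thus $y_i=(r_i\omega)^{n-1}$, and since $\pi_!s_{j!}=\mathrm{id}$,
$$\pi_!(e^n)=\Big(\sum_jr_j^{\,n-1}\Big)\omega^{n-1}\in H^{2n-2}(B;\mathbb Z)\cong\mathbb Z/q .\tag{1}$$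
In the example the coefficient is $4+2^{n-1}$ mod $9$:

| $n$ | 2 | 3 | 4 | 5 | 6 | 7 | 8 |
|---|---|---|---|---|---|---|---|
| $4+2^{n-1}$ mod $9$ | 6 | 8 | 3 | 2 | 0 | 5 | 6 |

The entries repeat with period $6$, as $2^6\equiv1$ mod $9$. For odd $n$ the coefficient is prime to $3$, for even $n$ it is divisible by $3$, and for $6\mid n$ it is divisible by $9$.

The reason is Euler's theorem. Nothing above used the special values: for any prime power $q=p^k$ and any integers $a_1,\dots,a_b\geq 1$ $(b\ge2)$, prime to $p$ and with $\sum a_j\equiv0$ mod $q$, the same words give a surface with a $\mathbb Z/q$-action and formula (1) with $r_j=a_j^{-1}$. Since $r_j^{n-1}=a_jr_j^{n}$, the coefficient is $\sum_ja_jr_j^n$. If $n$ is a multiple of $p^v(p-1)$, the order of the unit group of $\mathbb Z/p^{v+1}$, then $r_j^n\equiv1$ mod $p^{v+1}$, and the sum is $\equiv\sum a_j\equiv0$ mod $p^{v+1}$ (for $k\ge v+1$).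

Another easy family is the sphere bundle $E=S(V)$ of $V=L\oplus\mathbb R$, with $L$ a complex line bundle of Euler class $x$ over $B$. Here $T\oplus\mathbb R\cong\pi^*V$, so $e^2=p_1(T)=\pi^*p_1(V)=\pi^*x^2$. Therefore $\pi_!(e^n)=x^n\pi_!(1)=0$ for $n$ even, and $\pi_!(e^n)=x^{n-1}\pi_!(e)=2x^{n-1}$ for $n$ odd. An odd $n$ is a multiple of $p^v(p-1)$ only for $p=2$, $v=0$, and then the factor $2$ is there.

These bundles are very special. Is $\pi_!(e^n)$ divisible by $p^{v+1}$ for every surface bundle, whenever $p^v(p-1)\mid n$?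

## 2. Surface bundles and the divisibility theorem

**Definition.** A *surface bundle* is a smooth fibre bundle $\pi:E\to B$ whose fibres are closed, oriented, smooth $2$-manifolds (possibly disconnected), over a finite-dimensional base. Let $T=T_\pi E$ be its vertical tangent bundle and $e=e(T)\in H^2(E;\mathbb Z)$. The Miller–Morita–Mumford classes are
$$\kappa_i(E)=\pi_!(e^{i+1})\in H^{2i}(B;\mathbb Z),\qquad i\ge0.$$

For instance $\kappa_0(E)$ is the Euler characteristic of the fibre, and (1) computes $\kappa_{n-1}$ for cyclic branched covers.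

We need the homotopy-theoretic form of $\pi_!$. Choose a fibrewise embedding $j:E\to B\times\mathbb R^{N+2}$ with $N$ large (unique up to isotopy), with normal bundle $\nu$ of rank $N$, so that $T\oplus\nu\cong\mathbb R^{N+2}$. Collapsing the complement of a tubular neighborhood gives the Pontryagin–Thom map $\pi_!:B_+\wedge S^{N+2}\to\mathrm{Th}(\nu)$. With $\lambda_\nu$ the Thom class,
$$\kappa_i(E)=\pi_!^*(e^{i+1}\lambda_\nu)$$
under the suspension isomorphism $\widetilde H^{N+2+2i}(B_+\wedge S^{N+2})\cong H^{2i}(B)$.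

> **Theorem 1.** Let $p$ be a prime and $n=p^vs(p-1)$ with $s\ge1$, $v\ge0$. For every surface bundle $\pi:E\to B$ there is $y\in H^{2n-2}(B;\mathbb Z_{(p)})$ with $\kappa_{n-1}(E)=p^{v+1}y$ in $H^{2n-2}(B;\mathbb Z_{(p)})$. Consequently $\kappa_{p^vs(p-1)-1}(E)=0$ in $H^*(B;\mathbb Z/p^{v+1})$.

The last sentence follows because $\mathbb Z\to\mathbb Z/p^{v+1}$ factors through $\mathbb Z_{(p)}$. The vanishing mod $p^{v+1}$ is a conjecture whose source is Soren Galatius, "Secondary Characteristic Classes of Surface Bundles", arXiv:math/0402226 (2004). The theorem says that it holds for all $p,s,v$ and all surface bundles. The vanishing for $v=1$ is a known result; we shall not use it.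

**Conventions.** From now on $H_*$ and $H^*$ have $\mathbb Z_{(p)}$-coefficients unless indicated. We may assume that $B$ has the homotopy type of a CW complex: otherwise pull the bundle and its fibrewise embedding back along a CW approximation, which does not change singular cohomology. The symbol $[x^n]f$ means the coefficient of $x^n$ in $f$.

## 3. The ring $H_*(BP)$ and its logarithm

We use the Brown–Peterson spectrum $BP$ at $p$, a complex oriented ring spectrum. The following facts (Quillen, Araki) are in Ravenel, *Complex Cobordism and Stable Homotopy Groups of Spheres*, A2. We use half degrees throughout.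

The ring $A:=H_*(BP)=\mathbb Z_{(p)}[\ell_1,\ell_2,\dots]$ contains $L:=BP_*=\mathbb Z_{(p)}[v_1,v_2,\dots]$ through the Hurewicz map, with $|\ell_i|=|v_i|=p^i-1$. The formal group law $F(X,Y)=\sum a_{ij}X^iY^j$ of $BP$, with $a_{ij}\in L_{i+j-1}$, has logarithm $\log x=\sum_{i\ge0}\ell_ix^{p^i}$ with $\ell_0=1$. The Araki generators satisfy, with $v_0=p$,
$$p\ell_k=\sum_{i=0}^k\ell_iv_{k-i}^{p^i},\qquad\text{equivalently}\qquad[p]_F(x)=\sum_{i\ge0}{}^{F}\,v_ix^{p^i}.$$
(Apply $\log$ to the second formula and compare coefficients of $x^{p^k}$.) Write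
$$\exp(x)=\log^{-1}(x)=\sum_{h\ge1}b_{h-1}x^h,\qquad \frac{x}{\exp(x)}=\sum_{k\ge0}\bar b_kx^k,\qquad b_k,\bar b_k\in A_k.$$

**Divisibility of $L$ in $A$.** The Araki relation reads $(p-p^{p^k})\ell_k=v_k+\sum_{0<i<k}\ell_iv_{k-i}^{p^i}$. Suppose $v_1,\dots,v_{k-1}\in pA$. Then every term of the sum lies in $p^pA\subset p^2A$, and $p^{p^k}\in p^2\mathbb Z$. So $v_k\in pA$ and $v_k\equiv p\ell_k$ mod $p^2A$. By induction this holds for all $k\ge1$. Put $d_k:=v_k/p\in A$; then $d_0=1$ and $d_k\equiv\ell_k$ mod $p$. With the ideal $I:=(p,v_1,v_2,\dots)\subset L$ we get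
$$I^c\subset p^cA,\qquad L_m\subset I\subset pA\quad(m\ge1).\tag{2}$$

**The exponential mod $p$.** Mod $p$ the series $\log$ is additive, so its inverse is. If $\sum c_nx^n$ is additive over an $\mathbb F_p$-algebra, then $c_n\binom n\alpha=0$ for $0<\alpha<n$, and if $n$ is not a power of $p$ some such $\binom n\alpha$ is prime to $p$. So $\exp(x)\equiv\sum_k\epsilon_kx^{p^k}$ with $\epsilon_k:=b_{p^k-1}$ mod $p$ and $\epsilon_0=1$. The coefficient of $x^{p^k}$ in $\log(\exp x)=x$ gives
$$\sum_{i=0}^kd_i\,\epsilon_{k-i}^{p^i}=0\ \text{ in }A/p\quad(k\ge1).\tag{3}$$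
Since $d_k\equiv\ell_k$, we have $A/p=\mathbb F_p[d_1,d_2,\dots]$. Since (3) expresses $d_k$ as $-\epsilon_k$ plus terms in $d_i,\epsilon_i$ with $0<i<k$, also $A/p=\mathbb F_p[\epsilon_1,\epsilon_2,\dots]$.

**A formula for $\bar b_n$.** Dividing $x=\log(\exp x)=\sum_k\ell_k\exp(x)^{p^k}$ by $\exp x$ and using $\ell_k\equiv d_k$,
$$\bar b_n\equiv\sum_{k\ge1}d_k\,[x^n]\exp(x)^{p^k-1}\pmod p\qquad(n\ge1).\tag{4}$$

**Example, $p=2$.** Here $(2-4)\ell_1=v_1$, so $v_1=-2\ell_1$. From $\log x=x+\ell_1x^2+\ell_2x^4+\cdots$ we get $b_1=-\ell_1$, $b_2=2\ell_1^2$, and then $\bar b_1=\ell_1$, $\bar b_2=\ell_1^2-2\ell_1^2=-\ell_1^2$. The coefficient of $xy$ in $\exp(x+y)=F(\exp x,\exp y)$ gives $a_{11}=2b_1=v_1$.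

## 4. $\kappa_{n-1}$ as the value of a stable class on a double suspension

**Stable classes of $BP$.** Since $A$ is free of finite type, $H^{2n}(BP)=\mathrm{Hom}(A_n,\mathbb Z_{(p)})$. The unit of $H\mathbb Z_{(p)}$ induces the Boardman map, a natural ring homomorphism
$$\eta:BP^j(X)\to(H\mathbb Z_{(p)}\wedge BP)^j(X)=\prod_iH^{j+2i}(X;A_i),$$
which on coefficients is the inclusion $L\subset A$. It sends the orientation $x^{BP}\in BP^2(\mathbb{CP}^\infty)$ to a series $g(x)=x+\cdots$ with $g(x+y)=F(g(x),g(y))$. So $\log g$ is additive with leading term $x$; as $A$ is torsion-free, $\log g(x)=x$, that is, $\eta(x^{BP})=\exp(x)$. The stable operation given by $\varphi\in\mathrm{Hom}(A_n,\mathbb Z_{(p)})$ is $\eta$ followed by $\varphi$ on coefficients.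

Let $\mathbf B$ be the base component of $\Omega^\infty BP$, an $H$-space under loop sum, which represents addition in $BP^0$. For $n\ge1$ the operation $\varphi$ induces a class $\varphi^0\in H^{2n}(\mathbf B)$. As $\varphi$ is additive, $\varphi^0$ is *primitive*: under the sum map $\mathbf B\times\mathbf B\to\mathbf B$ it pulls back to $\varphi^0\otimes1+1\otimes\varphi^0$.

**Step 1: a $BP$-Thom class for $\nu$.** The purpose is to write $\kappa_{n-1}$ as $\varphi$ of something. Regard $T$ as a complex line bundle with $BP$-Thom class $U_T$ and ordinary Thom class $\lambda_T$. The Thom isomorphism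
$$U_T\cdot:\widetilde{BP}{}^N(\mathrm{Th}\,\nu)\to\widetilde{BP}{}^{N+2}(\mathrm{Th}(T\oplus\nu))$$
gives a unique $U_\nu$ such that $U_TU_\nu$ is the canonical class of the trivial bundle $T\oplus\nu$; likewise $\lambda_T\lambda_\nu$ is the canonical class in ordinary cohomology. For the universal complex line bundle the zero section $\mathbb{CP}^\infty\to\mathrm{Th}$ is an equivalence (the sphere bundle is contractible), and it takes the two Thom classes to $x^{BP}$ and $x$. Since $\eta(x^{BP})=\exp(x)=x\cdot\sum b_ix^i$, we get $\eta(U_T)=\lambda_T\sum_ib_ie^i$. The map $\eta$ is multiplicative and preserves canonical classes, so, $\lambda_T$ being invertible for the Thom isomorphism,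
$$\eta(U_\nu)=\lambda_\nu\Big(\sum_ib_ie^i\Big)^{-1}=\lambda_\nu\sum_k\bar b_ke^k.\tag{5}$$

**Step 2: pull back to the base.** By (5), $\varphi(U_\nu)=\varphi(\bar b_n)\lambda_\nu e^n$, hence $\varphi(\pi_!^*U_\nu)=\varphi(\bar b_n)\,\pi_!^*(\lambda_\nu e^n)=\varphi(\bar b_n)\kappa_{n-1}(E)$ under suspension. Let $\xi\in\widetilde{BP}{}^0(S^2\wedge B_+)$ be the $N$-fold desuspension of $\pi_!^*U_\nu\in\widetilde{BP}{}^N(B_+\wedge S^{N+2})$. As $S^2\wedge B_+$ is connected, $\xi$ is a pointed map $\xi:S^2\wedge B_+\to\mathbf B$. Stable operations commute with suspension, so under $\widetilde H^{2n}(S^2\wedge B_+)\cong H^{2n-2}(B)$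
$$\xi^*\varphi^0=\pm\varphi(\bar b_n)\,\kappa_{n-1}(E).\tag{6}$$

So we look for $\varphi$ with $\varphi(\bar b_n)$ a unit and $\xi^*\varphi^0$ divisible by $p^{v+1}$. The only thing we shall ever use about $\xi$ is that its source is a suspension, where products of positive-degree classes vanish.

## 5. Test maps into $\mathbf B$

To decide whether $\varphi^0$, or any class on $\mathbf B$, is divisible by $p^c$, we probe $\mathbf B$ by products of projective spaces.

**Definition.** For $a\in L_m$, $m\ge1$, let $f_a:(\mathbb{CP}^\infty)^m\to\mathbf B$ be the pointed map representing $a\,x_1\cdots x_m\in BP^0$, with $x_l=x^{BP}$ on the $l$-th factor. For a finite family $(a_j)$, $a_j\in L_{m_j}$, let $f=\sum_jf_{a_j}:\prod_j(\mathbb{CP}^\infty)^{m_j}\to\mathbf B$, each $f_{a_j}$ living on its own factor. Such maps are *test maps* (the empty family gives a point). For test maps $f,f'$ let $f\boxplus f'$ be the test map of the combined family; then $(f\boxplus f')_*(w\otimes w')=f_*w*f'_*w'$,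 where $*$ is the Pontryagin product.

For $p=2$, for example, $v_1x$ is a test map on $\mathbb{CP}^\infty$, and $v_1^2x_1x_2$ is one on $(\mathbb{CP}^\infty)^2$.

> **(7)** $H_*(\mathbf B)$ is free of finite type and is spanned by the elements $f_*(w)$, $f$ a test map. Hence a class $z\in H^k(\mathbf B)=\mathrm{Hom}(H_k(\mathbf B),\mathbb Z_{(p)})$ is zero, respectively divisible by $p^c$, if and only if $f^*z$ is so for every test map $f$.

This comes from a theorem of Ravenel and Wilson (*The Hopf ring for complex cobordism*, J. Pure Appl. Algebra 9 (1977); torsion-freeness is due to Wilson). Let $\underline{MU}_{2k}$ be the spaces of the $\Omega$-spectrum of $MU$. Their homology carries the product $*$ from addition, a product $\circ$ from multiplication, and a coproduct, with the distributive law $x\circ(y*z)=\sum(x'\circ y)*(x''\circ z)$ for $\Delta x=\sum x'\otimes x''$; such a structure is called a *Hopf ring*. A small example is degree $0$: an element $a\in MU^{2k}$ gives a point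 class $[a]\in H_0(\underline{MU}_{2k})$, and $[a]*[b]=[a+b]$, $[a]\circ[b]=[ab]$, so the distributive law reads $[a]\circ([b]*[c])=[ab]*[ac]$. Let $\beta_h\in H_{2h}(\mathbb{CP}^\infty)$ be dual to $x^h$, and $\beta_h^{MU}:=x^{MU}_*(\beta_h)\in H_{2h}(\underline{MU}_2)$. The theorem says: $H_*(\underline{MU}_{2*};\mathbb Z)$ is free abelian and is generated as a Hopf ring by the $[a]$, $a\in MU^{2*}$, and the $\beta_h^{MU}$, $h\ge0$.

**Derivation of (7), step 1: a spanning set.** The coproducts are $\Delta[a]=[a]\otimes[a]$ and $\Delta\beta^{MU}_h=\sum_i\beta_i^{MU}\otimes\beta^{MU}_{h-i}$. So, by distributivity, the span of all $*$-products of elements $[a]\circ\beta^{MU}_{h_1}\circ\cdots\circ\beta^{MU}_{h_m}$ is closed under $\circ$ and $*$, and is everything. In $\underline{MU}_0$ we have $a\in MU_{2m}$ (full degree). Since $\beta_0^{MU}=[0]$ and $x\circ[0]=\epsilon(x)[0]$, where $\epsilon$ here is the augmentation, and $[0]$ is the unit for $*$, we may take all $h_l\ge1$.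

**Step 2: the base component.** A factor with $m=0$ is some $[k]$, $k\in MU^0=\mathbb Z$. A factor with $m\ge1$ is the image of $\beta_{h_1}\otimes\cdots\otimes\beta_{h_m}$ under the map $f_a^{MU}:(\mathbb{CP}^\infty)^m\to\underline{MU}_0$ representing $a\,x_1\cdots x_m$, so it lies in the base component. A product lies in the base component only if its $[k]$'s multiply to $[0]$. Hence the homology of the base component is spanned by $*$-products of elements of the second kind, including the empty product. It is of finite type, as the base component is a connected $H$-space with finitely generated homotopy groups.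

**Step 3: from $MU$ to $BP$.** The base component of $\Omega^\infty MU_{(p)}$ is the $p$-localization, with the same $\mathbb Z_{(p)}$-homology. By Quillen, $BP$ is a retract of $MU_{(p)}$ through a ring map $MU_{(p)}\to BP$ carrying $x^{MU}$ to $x^{BP}$. So $H_*(\mathbf B)$ is a direct summand of a free module of finite type, hence free of finite type. It is also the image under a map that respects $*$ and carries $f^{MU}_a$ to $f_{\bar a}$, where $\bar a\in L_m$ is the image of $a$. So $H_*(\mathbf B)$ is spanned by $*$-products of elements $f_{\bar a*}(\beta_{h_1}\otimes\cdots\otimes\beta_{h_m})$, and each such product is $f_*(w)$ for the combined test map.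

**Step 4: the divisibility criterion.** The homology of the source of $f$ is free of finite type, so $f^*z$ is divisible by $p^c$ if and only if $z(f_*w)\in p^c\mathbb Z_{(p)}$ for all $w$. As the $f_*w$ span, this for all $f$ means $z\in p^cH^k(\mathbf B)$. The same argument works for being zero. $\square$

**Test values of $\varphi^0$.** Since $\eta(a\prod x_l)=a\prod\exp(x_l)$,
$$f_a^*\varphi^0=\sum_{\substack{h_1+\dots+h_m=n\\h_l\ge1}}\varphi\Big(a\prod_lb_{h_l-1}\Big)x_1^{h_1}\cdots x_m^{h_m},\qquad f^*\varphi^0=\sum_jf_{a_j}^*\varphi^0.\tag{8}$$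

## 6. The first factor $p$, the obstruction to a second one, and $\kappa_1$ at $p=2$

> **Lemma 2.** For $n\ge1$ and every $\varphi\in\mathrm{Hom}(A_n,\mathbb Z_{(p)})$, the class $\varphi^0$ is divisible by $p$.

*Proof.* In (8) we have $a\in L_m$ with $m\ge1$, so $a\in pA$ by (2), and $\varphi(a\prod b_{h_l-1})\in p\mathbb Z_{(p)}$. Apply (7). $\square$

**The case $v=0$.** Let $n=s(p-1)$. We need $\varphi$ with $\varphi(\bar b_n)$ a unit. Let $\tau:A\to\mathbb F_p$ be the ring map with $\tau(\ell_k)=1$ for all $k$. Then $\log$ becomes $\sum_kx^{p^k}$, whose inverse is $x-x^p$, because $\sum_k(x-x^p)^{p^k}=\sum_k(x^{p^k}-x^{p^{k+1}})=x$. So $x/\exp x$ becomes $1/(1-x^{p-1})$, and $\tau(\bar b_{s(p-1)})=1$. Let $\varphi_0$ be any $\mathbb Z_{(p)}$-linear lift of $\tau|_{A_n}$. By Lemma 2 and (6), $\varphi_0(\bar b_n)\kappa_{n-1}(E)=\pm\xi^*\varphi_0^0$ is divisible by $p$, and $\varphi_0(\bar b_n)$ is a unit. This proves Theorem 1 for $v=0$.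

**The natural next attempt** is to look, for $v\ge1$, for a $\varphi$ with $\varphi(\bar b_n)$ a unit and $\varphi^0$ divisible by $p^{v+1}$. It fails already at $p^2$, for every $n$.

> **Lemma 3.** If $\varphi^0$ is divisible by $p^2$, then $\varphi(\bar b_n)\in p\mathbb Z_{(p)}$.

*Proof.* Multiply (4) by $p$ and use $pd_k=v_k$:
$$\sum_{k\ge1}v_k\,[x^n]\exp(x)^{p^k-1}\equiv p\,\bar b_n\pmod{p^2A}.\tag{9}$$
The left side is a sum of elements $v_k\prod_{l=1}^{p^k-1}b_{h_l-1}$ with $\sum h_l=n$, and $v_k\in L_{p^k-1}$. By (8) these are exactly of the kind on which $\varphi$ gives coefficients of $f_{v_k}^*\varphi^0$. If $\varphi^0$ is divisible by $p^2$, then $\varphi$ of the left side lies in $p^2\mathbb Z_{(p)}$, so $p\varphi(\bar b_n)\in p^2\mathbb Z_{(p)}$. $\square$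

So $\varphi^0$ itself cannot carry the divisibility. But we only need $\xi^*\varphi^0$, and $\xi$ kills products. Let us see on the smallest case how products can help.

**Example: $p=2$, $n=2$.** Here $A_1$ and $A_2$ have bases $\ell_1$ and $\ell_1^2$. Let $\varphi_0(\ell_1)=1$ and $\varphi_1(\ell_1^2)=\mu$ with $\mu\in\mathbb Z_{(2)}$ a unit. In degree $4$ only test maps with $m_j\le2$ matter, since (8) needs $\sum h_l=2\ge m$. Consider $a_j=\lambda_jv_1$ and $a_k'=\mu_kv_1^2$. As $v_1b_1=2\ell_1^2$ and $v_1^2=4\ell_1^2$,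
$$f^*\varphi_0^0=-2\sum_j\lambda_jx_j,\qquad f^*\varphi_1^0=2\mu\sum_j\lambda_jx_j^2+4\mu\sum_k\mu_kx_k'x_k''.$$
The terms $2\mu\lambda_jx_j^2$ show that $\varphi_1^0$ is not divisible by $4$, as Lemma 3 predicts. However, with $g_i:=\varphi_i^0/2$,
$$f^*(g_1-g_0^2)=\sum_j(\mu\lambda_j-\lambda_j^2)x_j^2-2\sum_{i<j}\lambda_i\lambda_jx_ix_j+2\mu\sum_k\mu_kx_k'x_k'',$$
and $\mu\lambda_j-\lambda_j^2$ is even. By (7), $g_1-g_0^2=2Y_1$ for some $Y_1\in H^4(\mathbf B)$, that is, $\varphi_1^0=2g_0^2+4Y_1$. On $S^2\wedge B_+$ the square dies, so $\xi^*\varphi_1^0=4\xi^*Y_1$. Since $\varphi_1(\bar b_2)=-\mu$ is a unit, $\kappa_1(E)$ is divisible by $4$ in $H^2(B;\mathbb Z_{(2)})$. This is Theorem 1 for $p=2$, $s=v=1$.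

## 7. Ghost components and Frobenius lifts

The shape $p(Y_0^p+pY_1)$ is the beginning of a pattern.

**Definition.** The $i$-th *ghost component* of $(Y_0,\dots,Y_i)$ is $\sum_{j=0}^ip^jY_j^{p^{i-j}}$.

For example, over $\mathbb Z$ with $p=3$, the first two ghost components of $(y_0,y_1)$ are $y_0$ and $y_0^3+3y_1$. A pair of integers $(g_0,g_1)$ arises in this way if and only if $g_1\equiv g_0^3\equiv g_0$ mod $3$: a congruence between consecutive members is all that is needed. On polynomial rings the same holds, with $g_0$ on the right replaced by its image under a lift of Frobenius.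

**Frobenius lifts.** The cohomology of the source of a test map $f$ is a polynomial ring over $\mathbb Z_{(p)}$. Let $\Phi$ be its $\mathbb Z_{(p)}$-algebra endomorphism sending each polynomial generator $x$ to $x^p$. Then $\Phi(y)\equiv y^p$ mod $p$. Since $u\equiv w$ mod $p$ implies $u^{p^k}\equiv w^{p^k}$ mod $p^{k+1}$, we get $\Phi(y)^{p^k}\equiv y^{p^{k+1}}$ mod $p^{k+1}$. For $f\boxplus f'$ the map $\Phi$ is the tensor product of those for $f$ and $f'$.

Fix $s\ge1$ and put $n_i=p^is(p-1)$.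

> **Proposition 4.** There are $\varphi_i\in\mathrm{Hom}(A_{n_i},\mathbb Z_{(p)})$, $i\ge0$, such that
>
> $(C_i)$ for $i\ge1$, all $m\ge1$, $a\in L_m$ and $h_l\ge1$ with $\sum h_l=n_i$:
> $$\varphi_i\Big(a\prod_{l=1}^mb_{h_l-1}\Big)\equiv\varphi_{i-1}\Big(a\prod_{l=1}^mb_{h_l/p-1}\Big)\pmod{p^{i+1}},$$
> the right side being read as $0$ unless $p\mid h_l$ for all $l$;
>
> $(U_i)$ $\varphi_i(\bar b_{n_i})\in\mathbb Z_{(p)}^\times$.

By Lemma 2 there are unique classes $g_i\in H^{2n_i}(\mathbf B)$ with $\varphi_i^0=p\,g_i$. They are primitive because $\varphi_i^0$ is and $H^*(\mathbf B\times\mathbf B)$ is torsion-free.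

> **Lemma 5.** Suppose $\varphi_0,\dots,\varphi_k$ satisfy $(C_1),\dots,(C_k)$. Then there are $Y_j\in H^{2n_j}(\mathbf B)$ with $g_i=\sum_{j=0}^ip^jY_j^{p^{i-j}}$ for $0\le i\le k$.

*Proof.* By (8), the coefficient of $\prod x_l^{h_l}$ in $f_a^*(pg_i)$ is the left side of $(C_i)$, and in $\Phi(f_a^*(pg_{i-1}))$ it is the right side. So $(C_i)$ says $p f^*g_i\equiv\Phi(pf^*g_{i-1})$ mod $p^{i+1}$, that is, $f^*g_i\equiv\Phi(f^*g_{i-1})$ mod $p^i$, for all test maps $f$. Put $Y_0=g_0$. Given $Y_0,\dots,Y_{i-1}$, let $y_j=f^*Y_j$. Since $p^j\Phi(y_j)^{p^{i-1-j}}\equiv p^jy_j^{p^{i-j}}$ modulo $p^{j+(i-1-j)+1}=p^i$,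
$$f^*g_i\equiv\Phi(f^*g_{i-1})=\sum_{j<i}p^j\Phi(y_j)^{p^{i-1-j}}\equiv\sum_{j<i}p^jy_j^{p^{i-j}}\pmod{p^i}.\tag{10}$$
By (7), $g_i-\sum_{j<i}p^jY_j^{p^{i-j}}$ is divisible by $p^i$. Call the quotient $Y_i$. $\square$

**Proof of Theorem 1 from Proposition 4.** Let $n=n_v$. By Lemma 5,
$$\varphi_v^0=p\,g_v=p^{v+1}Y_v+\sum_{j<v}p^{j+1}Y_j^{p^{v-j}},\qquad\deg Y_j=2n_j>0.$$
Every term of the sum is a multiple of a product of at least two classes of positive degree, and such products vanish on the suspension $S^2\wedge B_+$. So $\xi^*\varphi_v^0=p^{v+1}\xi^*Y_v$. By (6), $\varphi_v(\bar b_n)\kappa_{n-1}(E)=\pm p^{v+1}\xi^*Y_v$, and $\varphi_v(\bar b_n)$ is a unit by $(U_v)$. $\blacksquare$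

Everything now rests on Proposition 4.

## 8. Symbols $a\otimes\beta_{h_1}\cdots\beta_{h_m}$ and the extension problem

Given $\varphi_{i-1}$, condition $(C_i)$ prescribes $\varphi_i$ mod $p^{i+1}$ on certain elements of $A_{n_i}$. These elements satisfy many linear relations mod $p^{i+1}$, and the prescribed values must satisfy them too. To speak about relations we introduce formal symbols.

**Definition.** Let $S=L[\beta_1,\beta_2,\dots]$, bigraded as $S=\bigoplus S_{w,n}$ by weight and size: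
$$w(a\otimes\beta_{h_1}\cdots\beta_{h_k})=k-|a|,\qquad \text{size}=\sum_lh_l.$$
Write $S_w=\bigoplus_nS_{w,n}$. Let $\sigma:S\to A$ be the ring map that is the inclusion on $L$ and has $\sigma(\beta_h)=b_{h-1}$; it maps $S_{w,n}$ to $A_{n-w}$. Let $J=IS$, a bihomogeneous ideal; by (2), $\sigma(J^c)\subset p^cA$.

The symbols of weight $0$ and positive size are those with $a\in L_m$ and exactly $m\ge1$ factors, that is, those in (8). So $(C_i)$ says $\varphi_i\circ\sigma\equiv\theta$ mod $p^{i+1}$ on $S_{0,n_i}$, where $\theta:S_{0,n_i}\to\mathbb Z/p^{i+1}$ is the linear map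
$$\theta(a\otimes\beta_{h_1}\cdots\beta_{h_m})=\varphi_{i-1}\Big(a\prod_lb_{h_l/p-1}\Big)\ \text{ if all }p\mid h_l,\qquad0\ \text{ otherwise.}\tag{11}$$
Such a $\varphi_i$ exists if and only if $\theta$ vanishes on the kernel of $S_{0,n_i}\xrightarrow{\sigma}A_{n_i}/p^{i+1}$ (the "if" part is spelled out in Section 11). So we must find this kernel.

**Two sources of relations.** Put $\beta(x)=\sum_{h\ge1}\beta_hx^h$, so that $\sigma(\beta(x))=\exp(x)$. The identities $\exp(x+y)=F(\exp x,\exp y)$ and $\exp(px)=[p]_F(\exp x)$ show that $\sigma$ kills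
$$\Gamma_{\alpha,\delta}=\tbinom{\alpha+\delta}{\alpha}\beta_{\alpha+\delta}-[x^\alpha y^\delta]F(\beta(x),\beta(y))\quad(\alpha,\delta\ge1),$$
$$\Pi_k=[x^{p^k}]\big(\beta(px)-[p]_F(\beta(x))\big)\quad(k\ge1).$$
As $a_{ij}\in L_{i+j-1}$ and the coefficient of $x^i$ in $[p]_F(x)$ lies in $L_{i-1}$, these are bihomogeneous: $\Gamma_{\alpha,\delta}\in S_{1,\alpha+\delta}$, $\Pi_k\in S_{1,p^k}$. Let $\mathcal K\subset S$ be the ideal they generate. It is bihomogeneous, $\sigma(\mathcal K)=0$, and $\mathcal K_w$ is spanned by the products of elements of $S_{w-1}$ with the $\Gamma_{\alpha,\delta}$ and $\Pi_k$. The other obvious source of relations mod $p^c$ is $J^c$.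

**Example, $p=2$, size $2$.** $S_{0,2}$ is spanned by $v_1\otimes\beta_2$ and $v_1^2\otimes\beta_1^2$, with $\sigma$-values $2\ell_1^2$ and $4\ell_1^2$. So $2v_1\beta_2-v_1^2\beta_1^2$ is in the kernel of $\sigma$. Since $a_{11}=v_1$, it is $v_1\Gamma_{1,1}$ with $\Gamma_{1,1}=2\beta_2-v_1\beta_1^2$. For $\varphi_0(\ell_1)=1$ we have $\theta(v_1\beta_2)=\varphi_0(v_1)=-2$ and $\theta(v_1^2\beta_1^2)=0$, so $\theta(v_1\Gamma_{1,1})=-4=0$ in $\mathbb Z/4$, as it should be.

The next section shows that $J^c$ and $\mathcal K$ account for the whole kernel mod $p^c$.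

## 9. The kernel of $\sigma$ modulo $p^c$

We first need the corresponding statement for a polynomial model over $\mathbb F_p$, in which $u_i$ stands for $v_i$ (so $u_0$ for $p$) and $z_k$ for $\beta_{p^k}$.

> **Lemma 6.** Let $W=\mathbb F_p[u_0,u_1,\dots;z_0,z_1,\dots]$ and $R_k=\sum_{i=0}^ku_iz_{k-i}^{p^i}$ $(k\ge1)$, with weights $w(z_k)=1$, $w(u_i)=1-p^i$, so $w(R_k)=1$. Let $\rho:W\to(A/p)[u_0]$ be the ring map $u_i\mapsto u_0d_i$, $z_k\mapsto\epsilon_k$. If $P\in W$ is weight-homogeneous and $\rho(P)=0$, then $P\in(R_1,R_2,\dots)$.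

For example $R_1=u_0z_1+u_1z_0^p$, and $\rho(R_1)=u_0(\epsilon_1+d_1)=0$ by (3).

*Proof.* **Step 1: the statement after inverting $z_0$.** Let $\rho':W\to(A/p)[u_0,z_0^{\pm1}]$ be given by $u_i\mapsto u_0d_iz_0^{1-p^i}$, $z_k\mapsto\epsilon_kz_0$. For $P$ of weight $w$ we have $\rho'(P)=z_0^w\rho(P)$. So $\rho'(P)=0$, and $\rho'(R_k)=z_0u_0\sum_id_i\epsilon_{k-i}^{p^i}=0$ by (3). As $R_k=u_kz_0^{p^k}+(\text{terms in }u_i,\ i<k)$, we can eliminate $u_1,u_2,\dots$ once $z_0$ is invertible:
$$W[z_0^{-1}]/(R_k)_{k\ge1}=\mathbb F_p[u_0,z_0^{\pm1},z_1,z_2,\dots].$$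
The map $\rho'$ sends $u_0\mapsto u_0$, $z_0\mapsto z_0$, $z_k\mapsto\epsilon_kz_0$, and since $A/p=\mathbb F_p[\epsilon_1,\epsilon_2,\dots]$ it is an isomorphism from this ring onto $(A/p)[u_0,z_0^{\pm1}]$. Hence $z_0^NP\in(R_1,\dots,R_K)$ for some $N,K$. Only finitely many variables occur, so after enlarging $K$ this holds in $W_K=\mathbb F_p[u_0,\dots,u_K,z_0,\dots,z_K]$.

**Step 2: removing $z_0^N$.** It suffices that $z_0$ is a nonzerodivisor on $W_K/(R_1,\dots,R_K)$. Give $u_i$ degree $1$ and $z_j$ degree $p^j$; then $R_k$ is homogeneous of degree $1+p^k$. Recall that $W_K$ is Cohen–Macaulay, so if $r$ homogeneous elements of positive degree cut its dimension down by $r$, they form a regular sequence in any order. Here $\dim W_K=2K+2$, and we apply this to the $K+1$ elements $z_0,R_1,\dots,R_K$. We must check that $V(z_0,R_1,\dots,R_K)$ has dimension at most $K+1$.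

On $z_0=0$ the polynomial $R_k$ becomes $\bar R_k=\sum_{i<k}u_iz_{k-i}^{p^i}$. Stratify by the first nonzero $z$. If $z_1=\dots=z_K=0$, only $u_0,\dots,u_K$ are free, and the stratum has dimension $K+1$. If $z_1=\dots=z_{j-1}=0\ne z_j$ with $1\le j\le K$, then $\bar R_j=u_0z_j$ gives $u_0=0$; then $\bar R_{j+1}=u_1z_j^p$ gives $u_1=0$; and so on until $\bar R_K=u_{K-j}z_j^{p^{K-j}}$ gives $u_{K-j}=0$. There remain the $j$ variables $u_{K-j+1},\dots,u_K$ and the $K-j+1$ variables $z_j,\dots,z_K$, so the dimension is at most $K+1$. $\square$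

> **Lemma 7.** If $x\in S_{w,n}$ and $\sigma(x)\in p^cA$, then $x\in(J^c)_{w,n}+\mathcal K_{w,n}$.

*Proof.* As $J^c$ and $\mathcal K$ are bihomogeneous, it suffices to show $x\in J^c+\mathcal K$ and take components. We induct on $c$; the case $c=0$ is trivial. Assume the lemma for $c$, and let $\sigma(x)\in p^{c+1}A$. By induction $x\in(J^c)_{w,n}+\mathcal K_{w,n}$, and as $\sigma(\mathcal K)=0$ we may subtract the second part and assume $x\in(J^c)_{w,n}$.

**Step 1: reduction to $\beta_{p^k}$.** If $h$ is not a power of $p$, choose $0<\alpha<h$ with $p\nmid\binom h\alpha$. In $\Gamma_{\alpha,h-\alpha}$ only the $a_{ij}$ with $i,j\ge1$ occur, since both exponents of $x^\alpha y^{h-\alpha}$ are positive. These lie in $L_{i+j-1}\subset I$. So $\beta_h\in\mathcal K+J$. Now $J^c=I^cS$ is generated by the monomials $p^{c'}v^{\mathbf i}$, where $v^{\mathbf i}=v_{i_1}\cdots v_{i_r}$ has length $r=\mathrm{len}(\mathbf i)$ and $c'+r=c$. Modulo $J^{c+1}$ extra factors $v_i$ die, and modulo $J^{c+1}+\mathcal K$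 so do terms with a factor $\beta_h$, $h$ not a power of $p$. Hence modulo $J^{c+1}+\mathcal K$
$$x\equiv\sum\nu_{c',\mathbf i,\mathbf k}\,p^{c'}v^{\mathbf i}\prod_l\beta_{p^{k_l}},\qquad c'+\mathrm{len}(\mathbf i)=c,\ \ \nu_{c',\mathbf i,\mathbf k}\in\mathbb Z_{(p)},$$
with all terms of weight $w$.

**Step 2: passage to $W$.** Let $P=\sum\bar\nu_{c',\mathbf i,\mathbf k}\,u_0^{c'}u^{\mathbf i}\prod_lz_{k_l}\in W$. It has weight $w$ (recall $w(u_0)=0$) and is homogeneous of $u$-degree $c$. Apply $\sigma$ to the congruence for $x$. Since $\sigma(J^{c+1})\subset p^{c+1}A$, $\sigma(\mathcal K)=0$ and $v_i=pd_i$, we get $p^c\sum\nu\,d^{\mathbf i}\prod_lb_{p^{k_l}-1}\in p^{c+1}A$. As $A$ is torsion-free, $\sum\bar\nu\,d^{\mathbf i}\prod\epsilon_{k_l}=0$ in $A/p$, and $\rho(P)$ is $u_0^c$ times this, so $\rho(P)=0$. By Lemma 6, $P=\sum_kP_kR_k$. Each $R_k$ has weight $1$ and $u$-degree $1$, so we may take $P_k$ of weight $w-1$ and $u$-degree $c-1$. (If $c=0$ this means $P=0$; then all $\nu$ are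 divisible by $p$, so $x\in J+\mathcal K$ and we are done.)

**Step 3: lifting back.** Send $u_0\mapsto p$, $u_i\mapsto v_i$, $z_k\mapsto\beta_{p^k}$, and lift coefficients arbitrarily from $\mathbb F_p$ to $\mathbb Z_{(p)}$. Two lifts of a polynomial of $u$-degree $c$ differ by an element of $pJ^c\subset J^{c+1}$. So, modulo $J^{c+1}+\mathcal K$,
$$x\equiv\sum_k\tilde P_k\tilde R_k,\qquad\tilde P_k\in J^{c-1},\quad\tilde R_k=p\beta_{p^k}+\sum_{i=1}^kv_i\beta_{p^{k-i}}^{p^i}.$$

**Step 4: $\Pi_k\equiv-\tilde R_k$ mod $J^2$.** First, $[x^{p^k}]\beta(px)=p^{p^k}\beta_{p^k}\in J^2$. Second, $[p]_F(\beta(x))=\sum^F_iv_i\beta(x)^{p^i}$, all summands have coefficients in $J$, and $F(X,Y)\equiv X+Y$ mod $XY$; so mod $J^2$ the formal sum is the ordinary sum $\sum_iv_i\beta(x)^{p^i}$. The term $i=0$ contributes $p\beta_{p^k}$. For $i\ge1$, $[x^{p^k}]\beta(x)^{p^i}\equiv\beta_{p^{k-i}}^{p^i}$ mod $p$ (or $0$ if $i>k$), and $pv_i\in I^2$. This proves the claim.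

Hence $\tilde P_k\tilde R_k\equiv-\tilde P_k\Pi_k$ modulo $J^{c-1}J^2=J^{c+1}$, and $\tilde P_k\Pi_k\in\mathcal K$. So $x\in J^{c+1}+\mathcal K$. $\square$

## 10. The relations $\mathcal K$ hold among the indecomposables of $H_*(\mathbf B)$

To see that $\theta$ kills $\mathcal K$ we give the symbols a geometric meaning. Let $QH_*(\mathbf B)$ be the quotient of the positive-degree homology by the decomposables for $*$. For $a\in L_m$, $m\ge1$, $h_l\ge1$ put
$$t(a\otimes\beta_{h_1}\cdots\beta_{h_m})=\big[f_{a*}(\beta_{h_1}\otimes\cdots\otimes\beta_{h_m})\big]\in QH_*(\mathbf B).$$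

**Step 1: $t$ is a well-defined linear map on $\bigoplus_{n>0}S_{0,n}$.** The order of the $\beta_{h_l}$ is immaterial: the classes $x_l$ have even degree and commute, so $f_a$ is homotopic to its composite with any permutation of coordinates. For additivity in $a$, let $f,f'$ be maps into $\mathbf B$ from a connected space $X$ with free homology of finite type, and let $u\in H_*(X)$ have positive degree. With $\Delta u=\sum u'\otimes u''$,
$$(f+f')_*u=\sum f_*u'*f'_*u''\equiv f_*u+f'_*u\quad\text{modulo decomposables},$$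
because only the terms $u\otimes1$ and $1\otimes u$ contribute. As $f_{a+a'}\simeq f_a+f_{a'}$, $t$ is additive in $a\in L_m$ for each monomial $\beta_{h_1}\cdots\beta_{h_m}$; an additive map of $\mathbb Z_{(p)}$-modules is $\mathbb Z_{(p)}$-linear; and $S_{0,n}$ is the direct sum of the pieces $L_m\otimes\beta_{h_1}\cdots\beta_{h_m}$.

> **Lemma 8.** $t(\mathcal K_0)=0$.

*Proof.* $\mathcal K_0$ is spanned by the products of $\Gamma_{\alpha,\delta}$ and $\Pi_k$ with elements $a'\otimes\beta_{k_1}\cdots\beta_{k_r}\in S_{-1}$, that is, $r\ge0$, $k_l\ge1$, $a'\in L_{r+1}$. Let $\Delta^{(i)}:\mathbb{CP}^\infty\to(\mathbb{CP}^\infty)^i$ be the diagonal ($\Delta^{(0)}$ is the map to a point), so $\Delta^{(i)}_*\beta_\alpha=\sum_{\alpha_1+\dots+\alpha_i=\alpha}\beta_{\alpha_1}\otimes\dots\otimes\beta_{\alpha_i}$ with $\alpha_l\ge0$. We use two remarks: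

(a) if some $h_l=0$ and $\sum h_l>0$, then $f_{a*}(\beta_{h_1}\otimes\cdots\otimes\beta_{h_m})=0$, because $f_a$ is null on the subspace where that coordinate is the base point;

(b) $\Delta^{(0)}_*\beta_\alpha=0$ for $\alpha\ge1$.

**Step 2: the relations $\Gamma_{\alpha,\delta}$, from the tensor product of line bundles.** Let $\mu:\mathbb{CP}^\infty\times\mathbb{CP}^\infty\to\mathbb{CP}^\infty$ classify the tensor product, and put $g=f_{a'}\circ(1\times\mu)$ on $(\mathbb{CP}^\infty)^r\times\mathbb{CP}^\infty\times\mathbb{CP}^\infty$; it represents $a'x_1\cdots x_r\,\mu^*(x)$. Let $u=\beta_{k_1}\otimes\dots\otimes\beta_{k_r}\otimes\beta_\alpha\otimes\beta_\delta$. We compute $[g_*u]$ twice. Since $\mu_*(\beta_\alpha\otimes\beta_\delta)=\binom{\alpha+\delta}\alpha\beta_{\alpha+\delta}$,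
$$[g_*u]=\tbinom{\alpha+\delta}\alpha\,t(a'\otimes\beta_{k_1}\cdots\beta_{k_r}\beta_{\alpha+\delta}).$$
On the other hand $\mu^*x=F(x',x'')=\sum a_{ij}x'^ix''^j$. Let $M$ be at least all of $k_l,\alpha,\delta$. On $(\mathbb{CP}^M)^{r+2}$, whose homology contains $u$, we have $x'^{M+1}=x''^{M+1}=0$ in $BP^*$. So there $g$ is homotopic to the finite sum over $i,j\le M$ of the maps $f_{a'a_{ij}}\circ(1\times\Delta^{(i)}\times\Delta^{(j)})$; note $|a'a_{ij}|=(r+1)+(i+j-1)=r+i+j$ (and $a_{00}=0$). Modulo decomposables the images of $u$ add. By (b) the terms with $i=0$ or $j=0$ contribute $0$, and by (a) only indices $\ge1$ survive in the diagonals. The surviving part of $\Delta^{(i)}_*\beta_\alpha$ corresponds to $[x^\alpha]\beta(x)^i$. Therefore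
$$[g_*u]=\sum_{i,j\ge1}t\big(a'a_{ij}\otimes\beta_{k_1}\cdots\beta_{k_r}\,[x^\alpha]\beta(x)^i\,[y^\delta]\beta(y)^j\big)=t\big(a'\otimes\beta_{k_1}\cdots\beta_{k_r}\cdot[x^\alpha y^\delta]F(\beta(x),\beta(y))\big).$$
Comparing, $t(a'\otimes\beta_{k_1}\cdots\beta_{k_r}\cdot\Gamma_{\alpha,\delta})=0$.

**Step 3: the relations $\Pi_k$, from the $p$-th tensor power.** Let $[p]:\mathbb{CP}^\infty\to\mathbb{CP}^\infty$ classify the $p$-th tensor power. Then $[p]_*\beta_h=p^h\beta_h$, and in $BP$-theory $[p]^*x=[p]_F(x)=\sum_{i\ge1}c_ix^i$ with $c_i\in L_{i-1}$. Put $g=f_{a'}\circ(1\times[p])$ on $(\mathbb{CP}^\infty)^r\times\mathbb{CP}^\infty$ and $u=\beta_{k_1}\otimes\dots\otimes\beta_{k_r}\otimes\beta_{p^k}$. On the one hand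
$$[g_*u]=p^{p^k}t(a'\otimes\beta_{k_1}\cdots\beta_{k_r}\beta_{p^k}).$$
On the other hand, on $(\mathbb{CP}^M)^{r+1}$ with $M\ge p^k$ and $M\ge k_l$ for all $l$, $g$ is homotopic to the finite sum of the maps $f_{a'c_i}\circ(1\times\Delta^{(i)})$, $1\le i\le M$, where $|a'c_i|=r+i$. So by (a)
$$[g_*u]=\sum_{i\ge1}t\big(a'c_i\otimes\beta_{k_1}\cdots\beta_{k_r}\,[x^{p^k}]\beta(x)^i\big)=t\big(a'\otimes\beta_{k_1}\cdots\beta_{k_r}\cdot[x^{p^k}][p]_F(\beta(x))\big).$$
Comparing, $t(a'\otimes\beta_{k_1}\cdots\beta_{k_r}\cdot\Pi_k)=0$. $\square$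

## 11. Inductive construction of the functionals $\varphi_i$

*Proof of Proposition 4.* For $i=0$ there is only $(U_0)$, and the functional $\varphi_0$ of Section 6, a lift of $\tau|_{A_{n_0}}$, satisfies it. Now let $i\ge1$ and suppose $\varphi_0,\dots,\varphi_{i-1}$ are constructed. Let $\theta:S_{0,n_i}\to\mathbb Z/p^{i+1}$ be the map (11).

**Step 1: $\theta$ kills $\mathcal K_{0,n_i}$.** The idea is to realize $\theta$ by a cohomology class that vanishes on decomposables, so that Lemma 8 applies. We do not have $\varphi_i^0$ yet, but we have its intended value modulo $p^i$. Take $Y_0,\dots,Y_{i-1}$ from Lemma 5 and put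
$$C=\sum_{j<i}p^jY_j^{p^{i-j}}\in H^{2n_i}(\mathbf B).$$
The second half of (10) uses only $\varphi_0,\dots,\varphi_{i-1}$ and says $f^*C\equiv\Phi(f^*g_{i-1})$ mod $p^i$ for all test maps $f$.

*$C$ mod $p^i$ kills decomposables.* By (7), these are spanned by the elements $(f\boxplus f')_*(w\otimes w')$ with $w,w'$ of positive degree. As $g_{i-1}$ is primitive, $(f\boxplus f')^*g_{i-1}=f^*g_{i-1}\otimes1+1\otimes f'^*g_{i-1}$, so
$$(f\boxplus f')^*C\equiv\Phi(f^*g_{i-1})\otimes1+1\otimes\Phi(f'^*g_{i-1})\pmod{p^i},$$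
which pairs to $0$ with $w\otimes w'$.

So $C$ induces $\bar C:QH_{2n_i}(\mathbf B)\to\mathbb Z/p^i$. The value $\bar C(t(a\otimes\beta_{h_1}\cdots\beta_{h_m}))$ is the coefficient of $\prod x_l^{h_l}$ in $f_a^*C\equiv\Phi(f_a^*g_{i-1})$. By (8) and $\varphi_{i-1}^0=pg_{i-1}$, this is $\frac1p\varphi_{i-1}(a\prod b_{h_l/p-1})$ if all $p\mid h_l$, and $0$ otherwise. Hence $\theta=p\cdot(\bar C\circ t)$ with $p\cdot:\mathbb Z/p^i\to\mathbb Z/p^{i+1}$. By Lemma 8, $\theta(\mathcal K_{0,n_i})=0$.

**Step 2: $\theta$ kills $(J^{i+1})_{0,n_i}$.** This is spanned by the symbols $a\otimes\beta_{h_1}\cdots\beta_{h_m}$ with $a\in I^{i+1}\cap L_m\subset p^{i+1}A$ by (2), and on these (11) gives $0$ in $\mathbb Z/p^{i+1}$.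

**Step 3: extension.** By Lemma 7 with $c=i+1$ and bidegree $(0,n_i)$, the kernel of $S_{0,n_i}\xrightarrow{\sigma}A_{n_i}/p^{i+1}$ is contained in $(J^{i+1})_{0,n_i}+\mathcal K_{0,n_i}$. So $\theta$ vanishes on it and factors through a submodule of $A_{n_i}/p^{i+1}$. As $\mathbb Z/p^{i+1}$ is injective over itself, the factored map extends to $A_{n_i}/p^{i+1}\to\mathbb Z/p^{i+1}$; as $A_{n_i}$ is free of finite rank, the extension lifts to $\varphi_i:A_{n_i}\to\mathbb Z_{(p)}$. Then $\varphi_i\circ\sigma\equiv\theta$ mod $p^{i+1}$, which is $(C_i)$.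

**Step 4: the unit condition $(U_i)$.** We transport $\bar b_{n_{i-1}}$ to $\bar b_{n_i}$ with the element that caused the obstruction in Lemma 3. Put
$$Q_n=\sum_{k\ge1}v_k\otimes[x^n]\beta(x)^{p^k-1}\in S_{0,n}.$$
By (9), $\sigma(Q_n)\equiv p\,\bar b_n$ mod $p^2A$. The monomials $\prod\beta_{h_l}$ with all $p\mid h_l$ in $[x^{n_i}]\beta(x)^N$ correspond, with the same coefficients, to the monomials $\prod\beta_{h_l/p}$ in $[x^{n_{i-1}}]\beta(x)^N$. So by (11), $\theta(Q_{n_i})=\varphi_{i-1}(\sigma Q_{n_{i-1}})$ mod $p^{i+1}$. Since $i+1\ge2$, we get modulo $p^2$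
$$p\,\varphi_i(\bar b_{n_i})\equiv\varphi_i(\sigma Q_{n_i})\equiv\theta(Q_{n_i})\equiv\varphi_{i-1}(\sigma Q_{n_{i-1}})\equiv p\,\varphi_{i-1}(\bar b_{n_{i-1}}).$$
Hence $\varphi_i(\bar b_{n_i})\equiv\varphi_{i-1}(\bar b_{n_{i-1}})\not\equiv0$ mod $p$. $\square$

This completes the proof of Theorem 1.

## 12. The integers $D_n$, and sharpness from cyclic covers

For $n\ge1$ put
$$D_n=\prod_{p:\,(p-1)\mid n}p^{\,1+\mathrm{ord}_p(n)},$$
where $\mathrm{ord}_p$ is the $p$-adic valuation. For example $D_1=2$, $D_2=4\cdot3=12$, $D_6=4\cdot9\cdot7=252$. Let $MTSO(2)$ be the Thom spectrum of $-\gamma$, with $\gamma$ the universal oriented $2$-plane bundle (equivalently, universal complex line bundle) over $\mathbb{CP}^\infty$. Let $\lambda\in H^{-2}(MTSO(2);\mathbb Z)$ be its Thom class and $e=e(\gamma)$.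

> **Corollary 9.** For every surface bundle and every $n\ge1$, $\kappa_{n-1}(E)\in D_n\cdot H^{2n-2}(B;\mathbb Z)$. More generally, for every space $X$ of the homotopy type of a CW complex and every map of spectra $\Sigma^\infty X_+\to MTSO(2)$, the pull-back of the class $\lambda e^n\in H^{2n-2}(MTSO(2);\mathbb Z)$ lies in $D_nH^{2n-2}(X;\mathbb Z)$.

*Proof.* For each prime $p$ with $(p-1)\mid n$ let $v=\mathrm{ord}_p(n)$; as $p-1$ is prime to $p$, $n=p^vs(p-1)$ for some $s\ge1$. By Theorem 1, $\kappa_{n-1}$ vanishes in $H^*(B;\mathbb Z/p^{v+1})$. By the Chinese remainder theorem it vanishes in $H^{2n-2}(B;\mathbb Z/D_n)$, and exactness of $H^*(B;\mathbb Z)\xrightarrow{D_n}H^*(B;\mathbb Z)\to H^*(B;\mathbb Z/D_n)$ gives the first claim.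

For the second, let $\alpha:\Sigma^\infty X_+\to MTSO(2)$ be the map. Let $U\in BP^{-2}(MTSO(2))$ be the $BP$-Thom class of $-\gamma$, inverse to $U_\gamma$. As $\eta(U_\gamma)=\lambda_\gamma\sum b_ie^i$, multiplicativity gives $\eta(U)=\lambda\sum_k\bar b_ke^k$, hence $\varphi(\alpha^*U)=\varphi(\bar b_n)\,\alpha^*(\lambda e^n)$ for $\varphi\in\mathrm{Hom}(A_n,\mathbb Z_{(p)})$. The class $\alpha^*U\in BP^{-2}(X)=\widetilde{BP}{}^0(S^2\wedge X_+)$ is a map $\xi:S^2\wedge X_+\to\mathbf B$ with $\xi^*\varphi^0=\pm\varphi(\bar b_n)\alpha^*(\lambda e^n)$. The derivation of Theorem 1 from Proposition 4 in Section 7 used only this formula and that the source of $\xi$ is a suspension. So $\alpha^*(\lambda e^n)$ is divisible by $p^{1+\mathrm{ord}_p(n)}$ in $H^{2n-2}(X;\mathbb Z_{(p)})$, hence zero mod $p^{1+\mathrm{ord}_p(n)}$, for each $p$ with $(p-1)\mid n$, and we finish as before. $\square$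

> **Proposition 10.** Let $p$ be a prime and $n\ge1$, and assume that $p$ is odd or $n$ is odd. Put $k=2+\mathrm{ord}_p(n)$ if $(p-1)\mid n$ and $k=1$ otherwise. Then there is a surface bundle with $\kappa_{n-1}\ne0$ in $H^{2n-2}(B;\mathbb Z/p^k)$.

So in these cases the exponent of $p$ in $D_n$ is best possible. For odd $p$ (or odd $n$), the exponent $v+1$ in Theorem 1 is best possible exactly when $p\nmid s$: if $p\mid s$, the theorem applied with $v+\mathrm{ord}_p(s)$ in place of $v$ gives more. For $p=2$ and $n$ even no optimality is claimed.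

*Proof.* **The case $n=1$.** For $S^2\to\mathrm{pt}$ we have $\kappa_0=2$. This is nonzero mod $4$, which is the claim for $p=2$ ($k=2$). For $p$ odd, $(p-1)\nmid1$, so $k=1$, and $2\ne0$ mod $p$.

**The case $n\ge2$: choice of a cyclic cover.** Let $q=p^k$. Choose an integer $0<a<q$ prime to $p$, to be specified, and use the curve of Section 1 with one exponent equal to $a$ and $q-a$ exponents equal to $1$. There are $q-a+1\ge2$ of them and their sum is $q$. By (1), with $r_j=a_j^{-1}$ and $M\ge n$,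
$$\kappa_{n-1}(E)=\big(a^{1-n}+(q-a)\big)\omega^{n-1}=a(a^{-n}-1)\,\omega^{n-1}\in H^{2n-2}(B;\mathbb Z)\cong\mathbb Z/q.$$
We must choose $a$ so that $a^n\not\equiv1$ mod $p^k$.

**$p$ odd.** Take $a$ congruent mod $p^k$ to a primitive root modulo $p^2$. If $(p-1)\nmid n$, then $k=1$, and $a^n\not\equiv1$ mod $p$ because $a$ has order $p-1$ mod $p$. If $(p-1)\mid n$, then $k\ge2$ and $a^{p-1}=1+pu$ with $p\nmid u$. If $y=1+p^rw$ with $r\ge1$, $p\nmid w$, then $y^p\equiv1+p^{r+1}w$ mod $p^{r+2}$, as $p$ is odd; and for $p\nmid m'$, $y^{m'}\equiv1+m'p^rw$ mod $p^{2r}$. So $\mathrm{ord}_p(a^n-1)=1+\mathrm{ord}_p(n/(p-1))=1+\mathrm{ord}_p(n)<k$.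

**$p=2$, $n$ odd.** Then $q=4$; take $a=3$: $3^{-n}-1\equiv2$ mod $4$.

**Reduction mod $q$.** In all cases $\kappa_{n-1}\ne0$ in $H^{2n-2}(B;\mathbb Z)\cong\mathbb Z/q$. It remains nonzero in $H^{2n-2}(B;\mathbb Z/q)$, which contains $H^{2n-2}(B;\mathbb Z)\otimes\mathbb Z/q$. $\square$

The curve of Section 1 is the case $p=3$, $q=9$, $a=5$, and its table shows sharpness for $n=2,4,8$. For $n=6$ one needs $q=27$. With $a=5$ we have $a^{-1}=11$ mod $27$ and $11^5\equiv23$, so the coefficient is $22+23\equiv18$ mod $27$, divisible by $9=3^{1+\mathrm{ord}_3(6)}$ and not by $27$.
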